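# Tame two-symbol shifts whose enveloping semigroup is not WRN

## 1. A zero-one array with rows in $\Omega$ and columns in the Cantor space

Write $\mathbb N=\{0,1,2,\dots\}$, let $Y=2^{\mathbb N}$ be the Cantor space of infinite binary sequences, and let $2^{<\mathbb N}$ be the set of finite binary strings. For distinct $y,y'\in Y$ let $\Delta(y,y')$ be the least $d$ with $y(d)\ne y'(d)$. If $t$ is a finite string of length $|t|$ and $y\in Y$ does not extend $t$, let $\Delta(y,t)<|t|$ be the least $d$ with $y(d)\neq t(d)$. So $\Delta$ records the level at which $y$ leaves the branch $t$.

The rows of our array are indexed by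
$$\Omega=\{(t,P): t\in 2^{<\mathbb N},\ P\subset\{0,\dots,|t|-1\}\},$$
a countably infinite set, and the columns by $Y$. The entry is
$$f_{t,P}(y)=1\iff y\text{ does not extend }t\text{ and }\Delta(y,t)\in P,$$
and $f_{t,P}(y)=0$ otherwise. In words: $P$ is a list of levels, and $(t,P)$ asks of $y$ whether it leaves $t$ at a level on the list. For instance, let $t=01$. A sequence starting with $1$ leaves $t$ at level $0$, one starting with $00$ leaves at level $1$, and one starting with $01$ extends $t$. Hence $f_{t,\emptyset}=0$, while $f_{t,\{0\}}$, $f_{t,\{1\}}$ and $f_{t,\{0,1\}}$ are the indicators of "starts with $1$", of "starts with $00$" and of "does not start with $01$". Each $f_{t,P}$ depends only on the first $|t|$ digits of $y$, so it is a continuous function on $Y$.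

The proof turns on the fact that this array behaves in opposite ways along rows and along columns. To say so we need one notion.

**Definition (independence).** A sequence $(f_n)$ of real functions on a set is *independent* if there are reals $a<b$ such that
$$\bigcap_{n\in Q}f_n^{-1}(-\infty,a)\ \cap\bigcap_{n\in R}f_n^{-1}(b,\infty)\neq\emptyset\qquad\text{for all finite disjoint sets of indices } Q,R.$$
A sequence $(A_n)$ of sets is independent if the sequence of indicators is.

For $\{0,1\}$-valued functions this is Boolean independence. Indeed, a single $f_n$ must take a value below $a$ and a value above $b$, so $0<a<b<1$, and then $f_n<a$ means $f_n=0$ and $f_n>b$ means $f_n=1$. Thus $(A_n)$ is independent iff $\bigcap_{n\in Q}A_n\setminus\bigcup_{n\in R}A_n\ne\emptyset$ for all finite disjoint $Q,R$. The standard example is $A_n=\{y\in Y:y(n)=1\}$. Two consequences of the definition are used constantly: subsequences of independent sequences are independent, and the terms of an independent sequence are pairwise distinct, since no point satisfies both $f<a$ and $f>b$. A constant function belongs to no independent sequence.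

**Lemma 1.** Let $K$ be compact and let $(f_k)$ be an independent sequence of continuous real functions on $K$. Then no subsequence of $(f_k)$ converges pointwise on $K$.

*Proof.* A subsequence is again independent, with the same $a<b$; call it $(f_k)$ again. The closed sets $\{f_{2k}\le a\}$ and $\{f_{2k+1}\ge b\}$, $k\in\mathbb N$, have the finite intersection property by independence. By compactness there is $x\in K$ with $f_{2k}(x)\le a$ and $f_{2k+1}(x)\ge b$ for all $k$, so $(f_k(x))$ diverges. $\square$

**Lemma 2 (rows).** Every sequence in $\Omega$ has a subsequence $(t_k,P_k)$ such that $f_{t_k,P_k}$ converges pointwise on $Y$.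

*Proof.* If some term repeats infinitely often, take the constant subsequence. Otherwise pass to a subsequence with distinct terms. There are only $4^n$ pairs $(t,P)$ with $|t|=n$, so $|t_k|\to\infty$. For each $d$, the strings $t_k|_d$ (defined for all large $k$) and the bits $1_{P_k}(d)$ take finitely many values. So a diagonal argument gives a subsequence and a point $t\in Y$ such that, for each $d$, eventually $t_k|_d=t|_d$, and $1_{P_k}(d)$ is eventually constant. Passing to one more subsequence, the bits $f_{t_k,P_k}(t)$ converge as well.

Now let $y\ne t$ and $d=\Delta(y,t)$. Eventually $|t_k|>d$ and $t_k|_{d+1}=t|_{d+1}$. Then $y$ does not extend $t_k$, we have $\Delta(y,t_k)=d$, and $f_{t_k,P_k}(y)=1_{P_k}(d)$, which is eventually constant. At $y=t$ convergence was arranged. $\square$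

**Lemma 3 (columns).** Every infinite $A\subset Y$ contains a sequence $(y_k)$ such that the sets $\{\rho\in\Omega: f_\rho(y_k)=1\}$, $k\in\mathbb N$, are independent in $\Omega$.

*Proof.* By compactness $A$ has an accumulation point $y\in Y$. Choose $y_k\in A\setminus\{y\}$ such that the numbers $d_k=\Delta(y_k,y)$ strictly increase. Given finite disjoint $Q,R\subset\mathbb N$, choose $n\ge\max(Q\cup R)$ and put
$$t=y|_{d_n+1},\qquad P=\{d_i:i\in Q\}\subset\{0,\dots,|t|-1\}.$$
For $i\le n$ the point $y_i$ agrees with $y$ below $d_i$ and differs from it at $d_i<|t|$, so $\Delta(y_i,t)=d_i$. Hence $f_{t,P}(y_i)=1$ iff $d_i\in P$ iff $i\in Q$. So the row $(t,P)$ lies in the sets with index in $Q$ and in none with index in $R$. $\square$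

By Lemmas 1 and 2, no sequence of rows is independent; by Lemma 3, *every* infinite set of columns contains an independent sequence, and there are uncountably many columns. What this is for: in a dynamical system the numbers $f(sx)$ form an array with rows $s$ and columns $x$. Tameness of the system is a condition on rows. We shall see that a Banach-space condition on its enveloping semigroup, called WRN, restricts columns. Planting the array inside a system will separate the two.

## 2. Tame systems, enveloping semigroups and WRN compacta

Let $S$ be a semigroup acting on a compact metrizable space $X$ by continuous maps $x\mapsto sx$; then $(S,X)$ is a *metric dynamical $S$-system*. All Banach spaces are real, and $B_V$ is the closed unit ball of $V$.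

**Definition (enveloping semigroup).** $E(S,X)$ is the closure in $X^X$, with the pointwise topology, of the set of maps $x\mapsto sx$, $s\in S$. It is a compact Hausdorff space. We write $px$ for $p(x)$. For each $x$ the evaluation $p\mapsto px$ is continuous on $E(S,X)$, and the image of $S$ is dense in $E(S,X)$.

**Definition (tame).** $(S,X)$ is *tame* if for every $f\in C(X)$ the family $fS=\{f\circ s:s\in S\}$ contains no infinite independent sequence.

The full shift of $\mathbb Z$ on $\{0,1\}^{\mathbb Z}$, $(nx)(h)=x(h+n)$, is not tame: for $f(x)=x(0)$ the functions $f(nx)=x(n)$ are independent.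

**Definition (Rosenthal space, WRN).** A Banach space is *Rosenthal* if it contains no isomorphic copy of $\ell_1$. A compact Hausdorff space $K$ is *WRN* (weakly Radon–Nikodým) if it is homeomorphic to a weak-star compact subset of $V^*$ for some Rosenthal space $V$.

A sequence $(v_k)$ in $V$ is *weakly Cauchy* if $\psi(v_k)$ converges for every $\psi\in V^*$. We use two published facts.

**(R1)** (Rosenthal, PNAS 71 (1974)) A bounded sequence in a Banach space containing no copy of $\ell_1$ has a weakly Cauchy subsequence. A uniformly bounded sequence of real functions on a set with no independent subsequence has a pointwise convergent subsequence.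

**(R2)** (Rosenthal, Amer. J. Math. 99 (1977), 362–378, Addendum) If every sequence in a bounded subset of a Banach space has a weakly Cauchy subsequence, then the same holds for its absolutely convex hull.

(R2) and the second half of (R1) enter only in one implication of Theorem C below.

Here are two WRN compacta, both inside $\ell_2=\ell_2^*$, a reflexive and hence Rosenthal space. First, $\{e_n\}\cup\{0\}$ with the weak topology is the one-point compactification of a countable discrete set. Second, $\{0,1\}^{\mathbb N}$ is WRN: $x\mapsto(2^{-n}x(n))_n$ is injective and norm continuous into $\ell_2$, so its image is weak-star compact and homeomorphic to $\{0,1\}^{\mathbb N}$.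

The first one is an enveloping semigroup. Let $\mathbb Z$ act on $\mathbb Z\cup\{\infty\}$ by translations fixing $\infty$. If $|n_k|\to\infty$, then $n_k+x\to\infty$ for every $x$. So $E$ consists of the translations together with the constant map $\infty$, and it is the one-point compactification of the discrete set $\mathbb Z$. Hence $E$ is WRN. If $S$ is finite, then $E(S,X)$ is a finite set. It sits in some $\mathbb R^n$, so it is WRN too.

It is a known result that a metric dynamical $S$-system whose enveloping semigroup is a WRN compactum is tame. The problem, from Eli Glasner and Michael Megrelishvili, "Eventual nonsensitivity and tame dynamical systems", arXiv:1405.2588 (2014), asks for the converse: is the enveloping semigroup of a metric tame system necessarily a WRN compactum? The answer is no.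

**Theorem A.** Let $G$ be any countably infinite discrete group, e.g. $G=\mathbb Z$. There is a closed $G$-invariant $X\subset\{0,1\}^G$ such that $(G,X)$ is tame, but $E(G,X)$ is not WRN, and is not even a continuous image of a WRN compactum.

**Theorem B.** In Theorem A one can take $X$ to be the orbit closure of a single point. Consequently, a countable discrete group $G$ has a (point-transitive) tame metric system with non-WRN enveloping semigroup iff $G$ is infinite.

For the third result, let $X$ be a zero-dimensional compact metrizable $S$-system. For clopen $C\subset X$ and $x\in X$ put $N(x,C)=\{s\in S:sx\in C\}$. Call $A\subset X$ *$C$-tame* if there is no infinite sequence $(x_k)$ in $A$ with $(N(x_k,C))_k$ independent in $S$. For example, a one-point set is $C$-tame for every $C$, because the terms of an independent sequence are distinct.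

**Theorem C.** Let $X$ be a zero-dimensional compact metrizable $S$-system, $S$ any semigroup. The following are equivalent:

1. $E(S,X)$ is WRN;
2. $E(S,X)$ is a continuous image of a WRN compactum;
3. for every clopen $C\subset X$, $X$ is a countable union of $C$-tame sets.

## 3. Why one independent sequence of columns decides nothing

Fix a clopen $C\subset X$ and look at the array $(s,x)\mapsto 1_C(sx)$. Tameness says that no sequence of rows $1_C\circ s_k$ is independent on $X$. On the other side, the columns extend to continuous functions $u_x(p)=1_C(px)$ on $E(S,X)$, and when $X$ is zero-dimensional the functions $u_x$, over all $x$ and $C$, separate the points of $E(S,X)$. If no sequence of columns were independent, one could hope to build a Rosenthal space out of them and so prove the converse. This would need the implication "no independent sequence of rows, hence no independent sequence of columns".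

That implication fails for arrays. Let the rows be the finite sets $P\subset\mathbb N$, the columns the numbers $n\in\mathbb N$, and the entry $1$ iff $n\in P$. The columns are independent: for disjoint finite $Q,R$ the row $P=Q$ works. But no sequence $P_1,P_2,\dots$ of rows is independent, because independence would give $2^{r-1}$ disjoint nonempty subsets of the finite set $P_1$, one for each pattern on $P_2,\dots,P_r$, for every $r$. This array sits inside ours: the row $(0^m,P)$ and the column $0^n10^\infty$ with $n<m$ have entry $1$ iff $n\in P$.

It is then tempting to argue for a negative answer by exhibiting an independent sequence of columns. This fails as well. The coordinates on $\{0,1\}^{\mathbb N}$ are an independent sequence of continuous functions, yet $\{0,1\}^{\mathbb N}$ is WRN. In the embedding above the $n$-th coordinate was shrunk by the factor $2^{-n}$. By (R1) and Lemma 1 a *bounded* subset of a Rosenthal space $V$ contains no sequence that is independent on a weak-star compact subset of $V^*$, but nothing forbids an independent sequence whose members need larger and larger multiples of $B_V$. Countably many columns can be rescaled one at a time.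

So an obstruction must survive every splitting of the columns into countably many pieces. This is exactly what Lemma 3 provides: if $Y$ is cut into countably many pieces, some piece is infinite (even uncountable), and it contains an independent sequence. The two features of the array pull against each other. If we took *all* clopen subsets of $Y$ as rows, with entry $1$ iff $y\in C$, any sequence of distinct columns would be independent, because finitely many points can be separated by a clopen set in any prescribed way; but the rows $\{y:y(n)=1\}$ would be independent as well. If we took only the rows with $t=0^m$, the column of $y$ would depend only on where $y$ leaves $0^\infty$, so there would be just countably many different columns. The array of Section 1 lets the branch $t$ vary but uses one branch at a time.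

## 4. A countable decomposition forced by WRN

The next lemma is the precise form of "there are only countably many sizes".

**Lemma 4.** Let $L$ be a continuous image of a WRN compactum and let $(u_y)_{y\in I}$ be a family of continuous functions $L\to\{0,1\}$. Then $I$ is a union of countably many sets $I_j$ such that no $I_j$ contains a sequence $(y_k)$ with $(u_{y_k})_k$ independent.

For example, $\{0,1\}^I$ with $I$ uncountable is not a continuous image of a WRN compactum: any sequence of distinct coordinates is independent, so each $I_j$ would be finite and $I$ countable.

**Step 1: lifting to a subset of a dual space.** The aim is to work where elements of $V$ are available as functions. Let $\pi:K\to L$ be a continuous surjection, where $K\subset V^*$ is weak-star compact and $V$ is Rosenthal. For each $v\in V$ the function $x\mapsto x(v)$ is bounded on $K$, so by the uniform boundedness principle there is $r>0$ with $\|x\|\le r$ for all $x\in K$. We write $v(x)$ for $x(v)$. Put $\tilde u_y=u_y\circ\pi$. Since $\pi$ is onto, independence of $(u_{y_k})$ on $L$ implies independence of $(\tilde u_{y_k})$ on $K$. It therefore suffices to find a decomposition for the functions $\tilde u_y$.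

**Step 2: attaching two integers to each $y$.** The function $\tilde u_y$ need not be given by an element of $V$, but finitely many elements of $B_V$ determine it, with a quantitative gap; we sort the $y$ by the number of elements and the size of the gap. Let $I_0=\{y:\tilde u_y\text{ is constant}\}$. For $y\notin I_0$ the sets $K^y_i=\tilde u_y^{-1}(i)$, $i=0,1$, are disjoint, nonempty and compact. Given $(p,q)\in K_0^y\times K_1^y$, the functionals $p,q$ are different, so there are $v\in B_V$ and $\varepsilon>0$ with $|v(p)-v(q)|>\varepsilon$, and this inequality persists in a neighborhood of $(p,q)$. By compactness of $K_0^y\times K_1^y$, finitely many such neighborhoods cover it. Taking the smallest $\varepsilon$ that occurs, we get $m,l\ge1$ and $v_1,\dots,v_m\in B_V$ with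
$$\max_{i\le m}|v_i(p)-v_i(q)|\ge \frac1l\qquad\text{for all }(p,q)\in K_0^y\times K_1^y. \tag{1}$$
Let $I_{m,l}$ be the set of $y\notin I_0$ for which such $v_1,\dots,v_m$ exist. Then $I=I_0\cup\bigcup_{m,l\ge1}I_{m,l}$, a countable union. A constant function belongs to no independent sequence, so $I_0$ is as required.

**Step 3: no independent sequence inside one $I_{m,l}$.** The aim is to find a pointwise convergent subsequence, which contradicts Lemma 1. Suppose $(y_k)$ lies in $I_{m,l}$ and $(\tilde u_{y_k})$ is independent. Let $v_1^k,\dots,v_m^k\in B_V$ satisfy (1) for $y_k$ and put
$$T_k=(v_1^k,\dots,v_m^k):K\to[-r,r]^m .$$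
By (R1), applied $m$ times, we may pass to a subsequence along which $(v_i^k)_k$ is weakly Cauchy for each $i\le m$. Since $K\subset V^*$, this says in particular that $T_k(x)$ converges for every $x\in K$; call the limit $T(x)$.

Next we write $\tilde u_{y_k}$ as a tame function of $T_k$. On $[-r,r]^m$ put
$$\varphi_k(z)=\min\{1,\ l\cdot\mathrm{dist}_\infty(z,T_k(K_0^{y_k}))\}.$$
If $x\in K_0^{y_k}$, then $\varphi_k(T_k(x))=0$. If $x\in K_1^{y_k}$, then by (1) the point $T_k(x)$ has $\ell_\infty$-distance at least $1/l$ from every point of $T_k(K_0^{y_k})$, so $\varphi_k(T_k(x))=1$. Hence $\tilde u_{y_k}=\varphi_k\circ T_k$.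

The functions $\varphi_k$ are $l$-Lipschitz with values in $[0,1]$ on a fixed compact cube. By Arzelà–Ascoli, after a further subsequence, $\varphi_k\to\varphi$ uniformly, with $\varphi$ continuous. Then for every $x\in K$
$$|\tilde u_{y_k}(x)-\varphi(T(x))|\le\|\varphi_k-\varphi\|_\infty+|\varphi(T_k(x))-\varphi(T(x))|\to0 .$$
So a subsequence of an independent sequence of continuous functions on the compact space $K$ converges pointwise, contradicting Lemma 1. $\square$

## 5. Planting the array in a shift: proof of Theorem A

**Lemma 5.** If every sequence in $S$ has a subsequence $(s_k)$ such that $(s_kx)_k$ converges for every $x\in X$, then $(S,X)$ is tame.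

*Proof.* Suppose $f\in C(X)$ and $(f\circ s_k)$ is independent. Pass to a subsequence along which $s_kx$ converges for every $x$. Then $f(s_kx)$ converges for every $x$, so an independent sequence of continuous functions on $X$ has a pointwise convergent subsequence. This contradicts Lemma 1. $\square$

Let $G$ be countably infinite, with identity $e$, acting on the compact metrizable space $\{0,1\}^G$ by $(gx)(h)=x(hg)$. Since $(g(g'x))(h)=(g'x)(hg)=x(hgg')$, this is a left action, and it is by homeomorphisms.

**Step 1: a sparse set of positions.** We want a sequence of positions in $G$ for the entries of a column such that no two positions are seen together infinitely often under shifting. Enumerate $G\setminus\{e\}=\{h_1,h_2,\dots\}$ and choose inductively $g_n\in G$, $n\ge0$, outside the finite set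
$$\{g_i:i<n\}\cup\{h_m^{\pm1}g_i:\ i<n,\ 1\le m\le n\}.$$
Let $D=\{g_j:j\in\mathbb N\}$. Then
$$hD\cap D\ \text{ is finite for every } h\neq e. \tag{2}$$
Indeed, let $h=h_m$ and $h_mg_i=g_j$. Then $i\neq j$, since $h_m\ne e$. Put $n=\max(i,j)$. Either $g_n=g_j=h_mg_i$ or $g_n=g_i=h_m^{-1}g_j$, so $g_n=h_m^{\pm1}g_{\min(i,j)}$, and the choice of $g_n$ forces $n<m$. Only finitely many pairs $(i,j)$ are left. (For $G=\mathbb Z$ one may take $D=\{2^j:j\in\mathbb N\}$: a nonzero integer has at most one expression as $2^j-2^i$, so $(h+D)\cap D$ has at most one element.)

**Step 2: the space.** Now each column of the array becomes a point. Enumerate $\Omega=\{\rho_j:j\in\mathbb N\}$ bijectively. For $y\in Y$ let $x_y\in\{0,1\}^G$ be given by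
$$x_y(g_j)=f_{\rho_j}(y)\quad(j\in\mathbb N),\qquad x_y=0\ \text{ off } D.$$
The map $y\mapsto x_y$ is continuous, since each coordinate is. Let $Z_1$ be the set of points of $\{0,1\}^G$ with at most one coordinate equal to $1$. It is countable, closed and $G$-invariant. Put
$$X=\{gx_y:g\in G,\ y\in Y\}\cup Z_1,$$
which is $G$-invariant.

**Step 3: $X$ is closed.** This makes $X$ a compact metrizable system. Since $Z_1$ is closed, it suffices to consider $n_kx_{y_k}\to w$ with $n_k\in G$, $y_k\in Y$. If some $n$ equals $n_k$ for infinitely many $k$, pass to a subsequence of these $k$ with $y_k\to y$. By continuity $w=nx_y\in X$. Otherwise pass to a subsequence with the $n_k$ distinct. Suppose $w(h)=w(h')=1$ with $h\neq h'$. For all large $k$ we have $x_{y_k}(hn_k)=x_{y_k}(h'n_k)=1$, so $hn_k,h'n_k\in D$ and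
$$h'n_k=(h'h^{-1})(hn_k)\in D\cap h'h^{-1}D .$$
This set is finite by (2), while the $n_k$ are distinct: a contradiction. So $w\in Z_1\subset X$.

**Step 4: $(G,X)$ is tame.** We verify the hypothesis of Lemma 5, using the row property of the array. Let $(n_k)$ be a sequence in $G$. If a term repeats infinitely often, the constant subsequence converges everywhere; otherwise pass to a subsequence with distinct terms.

Fix $g\in G$ and put $m_k=n_kg$, again distinct. By a diagonal argument over $h\in G$, pass to a subsequence such that for each $h$ the truth value of "$hm_k\in D$" is eventually constant. It is eventually "true" for at most one $h$: if it were for $h\ne h'$, then $h'm_k\in D\cap h'h^{-1}D$ for all large $k$, which (2) excludes as in Step 3. Recall that $(m_kx_y)(h)=x_y(hm_k)$, and this vanishes if $hm_k\notin D$.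

If there is no such $h$, then every coordinate of $m_kx_y$ is eventually $0$, so $m_kx_y\to0$ for all $y\in Y$. If $h_0$ is the unique such $h$ (here $h_0$ is just a name, and $h_0=e$ is allowed), then for large $k$ we have $h_0m_k=g_{j_k}$ for some $j_k$, and $(m_kx_y)(h_0)=f_{\rho_{j_k}}(y)$. By Lemma 2 pass to a subsequence along which $f_{\rho_{j_k}}$ converges pointwise on $Y$. Then $(m_kx_y)(h_0)$ converges for every $y$, and for $h\ne h_0$ the coordinate $(m_kx_y)(h)$ is eventually $0$. So $m_kx_y=n_k(gx_y)$ converges for all $y\in Y$ at once.

Diagonalizing over the countably many $g\in G$, we get a subsequence along which $n_k(gx_y)$ converges for all $g\in G$ and all $y\in Y$. Since $Z_1$ is countable and $X$ is compact metrizable, a further diagonal subsequence converges at every point of $Z_1$ too. Hence $(n_kx)$ converges for every $x\in X$ along this subsequence, and Lemma 5 applies.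

**Step 5: $E(G,X)$ is not a continuous image of a WRN compactum.** Here the column property is used. For $y\in Y$ put
$$u_y:E(G,X)\to\{0,1\},\qquad u_y(p)=(p\,x_y)(e).$$
This is continuous, as evaluation at $x_y$ followed by a coordinate. On the element of $E(G,X)$ given by $g_j$,
$$u_y(g_j)=(g_jx_y)(e)=x_y(g_j)=f_{\rho_j}(y). \tag{3}$$
Let $A\subset Y$ be infinite and let $(y_k)$ in $A$ be as in Lemma 3. For all finite disjoint $Q,R$ some $\rho_j$ satisfies $f_{\rho_j}(y_i)=1$ for $i\in Q$ and $f_{\rho_j}(y_i)=0$ for $i\in R$. By (3) the element $g_j$ does the same for the functions $u_{y_i}$. So $(u_{y_k})$ is independent on $E(G,X)$.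

If $E(G,X)$ were a continuous image of a WRN compactum, Lemma 4 would give $Y=\bigcup_jI_j$, a countable union in which no $I_j$ contains a sequence $(y_k)$ with $(u_{y_k})$ independent. By the previous paragraph every $I_j$ is finite, so $Y=2^{\mathbb N}$ is countable, a contradiction. In particular $E(G,X)$, being a continuous image of itself, is not WRN. This proves Theorem A, and the converse asked for in the problem is false. $\blacksquare$

## 6. Windows of all $x_y$ inside one point: proof of Theorem B

If $G$ is finite, every $E(G,X)$ is finite, hence WRN, so only infinite $G$ can occur. Let $G$ be countably infinite and keep the notation of Section 5. We build a point $z$ that shows larger and larger windows of the points $x_{y_i}$, placed far apart, for a dense sequence $(y_i)$.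

**Step 1: the point $z$.** We choose positions for the windows so far apart that no fixed pair of coordinates can straddle two late windows. Let $F_1\subset F_2\subset\cdots$ be finite symmetric subsets of $G$ containing $e$, with union $G$. Let $(y_i)_{i\ge1}$ be dense in $Y$. Every nonempty open subset of $Y$ is infinite, because $Y$ is perfect, so it contains $y_i$ for infinitely many $i$; hence each $y\in Y$ is the limit of a subsequence of $(y_i)$. Choose inductively $m_j\in G$, $j\ge1$, with
$$m_j\notin F_jF_jF_jF_i\,m_i\qquad(i<j), \tag{4}$$
which is possible since only finitely many elements are excluded. The blocks $F_im_i$ are pairwise disjoint: if $fm_i=f'm_j$ with $i<j$, $f\in F_i$, $f'\in F_j$, then $m_j=f'^{-1}fm_i\in F_jF_im_i\subset F_jF_jF_jF_im_i$, against (4). So we may define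
$$z(fm_i)=x_{y_i}(f)\quad(f\in F_i,\ i\ge1),\qquad z=0\ \text{ off the blocks}.$$
Let $X'=\overline{Gz}$.

**Step 2: $X'$ contains every $x_y$.** This will give the non-WRN part. For $f\in F_i$ we have $(m_iz)(f)=z(fm_i)=x_{y_i}(f)$. Let $y\in Y$ and let $y_i\to y$ along a subsequence. Each $h\in G$ lies in $F_i$ for large $i$, so along this subsequence $(m_iz)(h)=x_{y_i}(h)\to x_y(h)$. Hence $m_iz\to x_y$ along any subsequence with $y_i\to y$, and $x_y\in X'$.

**Step 3: $X'\subset Gz\cup X$.** This reduces tameness of $X'$ to what was done for $X$. Let $n_kz\to w$. If some element of $G$ equals $n_k$ for infinitely many $k$, then $w\in Gz$. Otherwise pass to a subsequence with the $n_k$ distinct. If $w\in Z_1$, then $w\in X$. So assume $w\notin Z_1$, that is, $w(h)=w(h')=1$ for some $h\ne h'$, and choose $q$ with $h,h'\in F_q$. For large $k$ we have $z(hn_k)=z(h'n_k)=1$, so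
$$hn_k=f_km_i,\qquad h'n_k=f'_km_{i'},\qquad f_k\in F_i\cap D,\ \ f_k'\in F_{i'}\cap D, \tag{5}$$
where $i,i'$ depend on $k$; the $f$'s lie in $D$ because $x_{y_i}$ and $x_{y_{i'}}$ vanish off $D$.

We first show $i=i'$ for all large $k$. Suppose $i<i'$. By (5), $m_{i'}=f_k'^{-1}h'h^{-1}f_km_i\in F_{i'}F_qF_qF_im_i$. If $q\le i'$, this set is contained in $F_{i'}F_{i'}F_{i'}F_im_i$, against (4). So $i<i'<q$. Symmetrically, if $i'<i$, then $m_i=f_k^{-1}hh'^{-1}f'_km_{i'}\in F_iF_qF_qF_{i'}m_{i'}$ forces $i<q$. In either case $i<q$, so $n_k=h^{-1}f_km_i$ lies in the finite set $h^{-1}\bigcup_{i<q}F_im_i$. As the $n_k$ are distinct, this happens for only finitely many $k$.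

So for large $k$ we have $i=i'=:i_k$, and (5) gives $f_k'=h'h^{-1}f_k\in D\cap h'h^{-1}D$, a finite set by (2). Pass to a subsequence with $f_k'=f'$ constant. Then $n_k=h'^{-1}f'm_{i_k}$, and since the $n_k$ are distinct, so are the $i_k$. Passing to a subsequence, $i_k\to\infty$ increasingly and $y_{i_k}\to y$ for some $y\in Y$. By Step 2, $m_{i_k}z\to x_y$. Hence $n_kz=h'^{-1}f'(m_{i_k}z)\to h'^{-1}f'x_y$, so $w=h'^{-1}f'x_y\in X$.

**Step 4: $(G,X')$ is tame.** We check Lemma 5 again. By Step 4 of Section 5, every sequence in $G$ has a subsequence $(n_k)$ with $n_kx$ convergent for every $x\in X$. The set $Gz$ is countable and $\{0,1\}^G$ is compact metrizable, so by a diagonal argument a further subsequence also converges at every point of $Gz$. It converges at every point of $Gz\cup X\supset X'$, and for points of $X'$ the limits lie in $X'$, which is closed and invariant. Lemma 5 applies to $(G,X')$.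

**Step 5: $E(G,X')$ is not a continuous image of a WRN compactum.** The argument is Step 5 of Section 5, which used only that the points $x_y$ belong to the space. By Step 2 they belong to $X'$, so $u_y(p)=(p\,x_y)(e)$ is defined and continuous on $E(G,X')$, and (3) holds. By Lemma 3 every infinite subset of $Y$ contains $(y_k)$ with $(u_{y_k})$ independent, and Lemma 4 would make $Y$ countable. So $X'$, an orbit closure, has all the properties required in Theorem A. Together with the remark on finite groups this proves Theorem B. $\blacksquare$

## 7. Countable unions of $C$-tame sets: proof of Theorem C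

Condition 3 of Theorem C is the conclusion of Lemma 4, read on the columns of the arrays $1_C(sx)$. Two examples show what it says. If $X$ is countable (a countable compact metrizable space is zero-dimensional), then $X$ is a countable union of one-point sets, each of them $C$-tame, so $E(S,X)$ is WRN for every action. For the system $X$ of Theorem A, take $C=\{x\in X:x(e)=1\}$. Then $g_j\in N(x_y,C)$ iff $f_{\rho_j}(y)=1$, and by Lemma 3 a $C$-tame set contains $x_y$ for only finitely many $y$; so condition 3 fails.

**(1)⇒(2).** A space is a continuous image of itself.

**(2)⇒(3).** This is a direct application of Lemma 4. Let $C$ be clopen, $E=E(S,X)$, and $u_x(p)=1_C(px)$ for $p\in E$, $x\in X$. These functions are continuous because $p\mapsto px$ is and $C$ is clopen. Lemma 4, with $I=X$, gives $X=\bigcup_jX_j$, where no $X_j$ contains a sequence $(x_k)$ with $(u_{x_k})$ independent on $E$. For $s\in S$ we have $u_x(s)=1$ iff $s\in N(x,C)$. So if $(N(x_k,C))_k$ were independent in $S$, then $(u_{x_k})$ would be independent on $E$. Hence each $X_j$ is $C$-tame.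

**(3)⇒(1).** This is where rescaling works. We choose weights so that a separating family of functions on $E$ has no independent sequence, and then turn this family into a Rosenthal space.

**Step 1: a weighted separating family.** A compact metrizable space has only countably many clopen sets, since each is a finite union of members of a countable base. Let $C_1,C_2,\dots$ enumerate the clopen subsets of $X$, with repetitions if needed, and by (3) write $X=\bigcup_{j\ge1}X_{i,j}$ with each $X_{i,j}$ being $C_i$-tame. Put
$$F=\Big\{\frac1{i+j}\,u_{x,i}:\ i,j\ge1,\ x\in X_{i,j}\Big\}\subset C(E),\qquad u_{x,i}(p)=1_{C_i}(px).$$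
$F$ is bounded. It separates points of $E$: if $p\ne q$, then $px\ne qx$ for some $x$. Since $X$ is zero-dimensional, some $C_i$ contains $px$ and not $qx$, and $x\in X_{i,j}$ for some $j$.

**Step 2: $F$ contains no independent sequence.** The weights are there to make infinitely many pairs $(i,j)$ impossible. Suppose $\big(\frac1{i_k+j_k}u_{x_k,i_k}\big)_k$, with $x_k\in X_{i_k,j_k}$, is independent with constants $a<b$. All values are $\ge0$ and some value is $<a$, so $a>0$. Each of the functions takes a value $>b$, so $\frac1{i_k+j_k}>b>0$. Hence only finitely many pairs $(i_k,j_k)$ occur, and after passing to a subsequence $(i_k,j_k)=(i,j)$ is constant. Multiplying by $i+j$, the functions $u_{x_k,i}$ are independent, i.e. the clopen sets $\{p\in E:px_k\in C_i\}$ are independent in $E$. Each finite Boolean combination required to be nonempty is then a nonempty open subset of $E$, so it contains an element of the dense image of $S$. Thus the sets $N(x_k,C_i)$ are independent in $S$. Since $x_k\in X_{i,j}$ for all $k$, this contradicts $C_i$-tameness of $X_{i,j}$.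

**Step 3: weakly Cauchy subsequences in the absolutely convex hull.** We pass from functions to the Banach space $C(E)$. By Step 2 and the second part of (R1), every sequence in $F$ has a pointwise convergent subsequence. By the Riesz theorem functionals on $C(E)$ are finite signed regular Borel measures, and by dominated convergence the integrals of this bounded, pointwise convergent subsequence converge. So it is weakly Cauchy in $C(E)$. By (R2), every sequence in the absolutely convex hull $W$ of $F$ has a subsequence that is weakly Cauchy in $C(E)$.

**Step 4: the interpolation space.** We now build the space $V$ by the factorization of Davis–Figiel–Johnson–Pełczyński (cf. Glasner–Megrelishvili, Trans. AMS 364 (2012)). Let $B$ be the unit ball of $C(E)$. For $n\ge1$ let $\|\cdot\|_n$ be the gauge of $2^nW+2^{-n}B$. This set is absolutely convex, bounded, and contains $2^{-n}B$, so $\|\cdot\|_n$ is a norm equivalent to the sup norm. Put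
$$V=\Big\{v\in C(E):\ \|v\|_V^2=\sum_{n\ge1}\|v\|_n^2<\infty\Big\},$$
with inclusion $J:V\to C(E)$, which is bounded since $\|v\|_1\le\|v\|_V$. The map $v\mapsto(v,v,\dots)$ identifies $V$ isometrically with the subspace of constant sequences in the $\ell_2$-sum of the Banach spaces $(C(E),\|\cdot\|_n)$. This subspace is closed because the coordinate maps are continuous, so $V$ is a Banach space. If $w\in W$, then $2^nw\in2^nW+2^{-n}B$, so $\|w\|_n\le2^{-n}$ and $\|w\|_V<\infty$. Hence $F\subset W\subset V$.

**Step 5: bounded sequences in $V$ are, along subsequences, weakly Cauchy in $C(E)$.** This is the first half of the proof that $V$ is Rosenthal. Let $(v_k)$ be a sequence in $B_V$. For every $n$ we have $\|v_k\|_n\le1<2$, so $v_k\in2(2^nW+2^{-n}B)$, that is,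
$$v_k=2^{n+1}w_k^n+2^{1-n}b_k^n,\qquad w_k^n\in W,\ b_k^n\in B .$$
By Step 3 and a diagonal argument, pass to a subsequence such that $(w_k^n)_k$ is weakly Cauchy in $C(E)$ for every $n$. For $\varphi\in C(E)^*$ and every $n$,
$$\limsup_{k,l}|\varphi(v_k-v_l)|\le 2^{n+1}\limsup_{k,l}|\varphi(w_k^n-w_l^n)|+2^{1-n}\cdot2\|\varphi\|=2^{2-n}\|\varphi\| .$$
Letting $n\to\infty$, we see that $(\varphi(v_k))$ is Cauchy. So $(Jv_k)$ is weakly Cauchy in $C(E)$.

**Step 6: they are weakly Cauchy in $V$.** For this we show that $J^*(C(E)^*)$ is norm dense in $V^*$. Let $\psi\in V^*$. By Hahn–Banach $\psi$ extends to the $\ell_2$-sum, whose dual is the $\ell_2$-sum of the duals. So there are $\varphi_n\in C(E)^*$ with dual norms $\|\varphi_n\|_n^*$ (with respect to $\|\cdot\|_n$) square-summable and $\psi(v)=\sum_n\varphi_n(v)$ for $v\in V$. By Cauchy–Schwarz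
$$\big|\psi(v)-J^*(\varphi_1+\dots+\varphi_N)(v)\big|\le\Big(\sum_{n>N}(\|\varphi_n\|_n^*)^2\Big)^{1/2}\|v\|_V ,$$
so $J^*(\varphi_1+\dots+\varphi_N)\to\psi$ in the norm of $V^*$. Now let $(v_k)$ be the subsequence of Step 5. It is bounded in $V$, and $\chi(v_k)$ converges for every $\chi$ in the norm dense set $J^*(C(E)^*)$. Hence $\psi(v_k)$ is Cauchy for every $\psi\in V^*$, so $(v_k)$ is weakly Cauchy in $V$.

**Step 7: $V$ is Rosenthal.** By scaling, Steps 5 and 6 show that every bounded sequence in $V$ has a weakly Cauchy subsequence. The unit vector basis of $\ell_1$ has none: for a subsequence $(e_{k_i})_i$, the element of $\ell_\infty=\ell_1^*$ equal to $1$ at $k_i$ for $i$ even and $0$ elsewhere takes the values $0$ and $1$ infinitely often along it. If $V$ contained an isomorphic copy of $\ell_1$, the images of the unit vectors would form a bounded sequence in $V$. By Hahn–Banach, functionals on the copy extend to $V$, so a weakly Cauchy subsequence in $V$ would give one in $\ell_1$. Hence $V$ contains no copy of $\ell_1$.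

**Step 8: embedding $E$ in $V^*$.** It remains to place $E$ in the dual of $V$. For $p\in E$ let $\delta_p\in C(E)^*$ be evaluation at $p$, and consider $p\mapsto J^*\delta_p\in V^*$. It is weak-star continuous, since for $v\in V$ the function $p\mapsto(J^*\delta_p)(v)=v(p)$ is continuous on $E$. It is injective, since $F\subset V$ separates the points of $E$. As $E$ is compact and the weak-star topology is Hausdorff, $E$ is homeomorphic to its image, a weak-star compact subset of $V^*$ with $V$ Rosenthal. So $E(S,X)$ is WRN. $\blacksquare$
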